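# Finitely smooth bounded domains with non-compact automorphism group whose tori are circles

## 1. The domains $D_{N,c}$ and the theorem

Throughout, $n\ge 2$. We compare two families of bounded domains in $\mathbb C^n$.

**The model domains.** These are the bounded domains
$$\{\,|z_1|^2+\psi(z_2,\dots,z_n)<1\,\}\subset\mathbb C^n, \tag{1}$$
where $\psi\ge 0$ is a function on $\mathbb C^{n-1}$ such that $\{\psi<1\}$ is bounded and, for some numbers $\alpha_2,\dots,\alpha_n>0$,
$$\psi\left(t^{1/\alpha_2}z_2,\dots,t^{1/\alpha_n}z_n\right)=|t|\,\psi(z_2,\dots,z_n)\qquad\text{for all } z\in\mathbb C^{n-1},\ t\in\mathbb C. \tag{2}$$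
Here $t^{1/\alpha_j}=e^{\frac1{\alpha_j}(\log|t|+i\arg t)}$ with $-\pi<\arg t\le\pi$ for $t\neq 0$, and $0^{1/\alpha_j}=0$. In the problem $\psi$ is of class $C^k$; below, continuity of $\psi$ will suffice.

**The domains $D_{N,c}$.** Fix an integer $N\ge 2$ and a real $c>0$. Write points of $\mathbb C^n$ as $(a,\omega)$ with $a\in\mathbb C$ and $\omega=(\omega_1,\dots,\omega_{n-1})\in\mathbb C^{n-1}$, and put
$$\Theta(\omega)=\sum_{j=1}^{n-1}|\omega_j|^{2N}+\Big|\sum_{j=1}^{n-1}\omega_j^N\Big|^2,\qquad R(a,\omega)=\sqrt{c\,\Theta(\omega)+4\big(\mathrm{Re}\,(a\,\overline{\omega_1}^{\,N})\big)^2},$$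
$$F(a,\omega)=|a|^2+|\omega_1|^{2N}+R(a,\omega),\qquad D_{N,c}=\{(a,\omega)\in\mathbb C^n: F(a,\omega)<1\}.$$

**Theorem.**

1. $D_{N,c}$ is a bounded pseudoconvex domain with $C^{N-1,1}$ (in particular $C^{N-1}$) boundary, and $\mathrm{Aut}(D_{N,c})$ is non-compact.
2. $\mathrm{Aut}(D_{N,c})$ contains no torus of dimension $\ge 2$. The automorphism group of every domain (1) does, even for merely continuous $\psi$. Hence $D_{N,c}$ is not biholomorphic to any domain (1). Taking $N=k+1$ gives, for every $k\ge1$, a $C^k$-smooth bounded domain in $\mathbb C^n$ with non-compact automorphism group that is not equivalent to any domain (1).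
3. (a) $D_{N,c}\cong D_{N',c'}$ implies $N=N'$ and $c=c'$. So for each $(n,k)$ there are uncountably many pairwise inequivalent examples ($N\ge k+1$, $c>0$). (b) $\partial D_{N,c}$ is not of class $C^N$. (c) For $N\ge 3$, $\dim\mathrm{Aut}(D_{N,c})=3$.

## 2. What the statement says

For a bounded domain $D\subset\mathbb C^n$, $\mathrm{Aut}(D)$ is the group of biholomorphic maps $D\to D$ with the topology of uniform convergence on compact subsets. Non-compactness can be tested on one orbit. The evaluation map $g\mapsto g(z_0)$ is continuous, so if $\mathrm{Aut}(D)$ is compact then every orbit is a compact subset of $D$. An orbit that accumulates at $\partial D$ therefore forces $\mathrm{Aut}(D)$ to be non-compact.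

**Why the model domains have non-compact group.** For $|b|<1$ consider
$$z_1\mapsto \frac{z_1-b}{1-\bar b z_1},\qquad z_j\mapsto\frac{(1-|b|^2)^{1/\alpha_j}z_j}{(1-\bar bz_1)^{2/\alpha_j}}\quad(j\ge2),$$
with principal branches. The number $u=(1-|b|^2)/(1-\bar bz_1)^2$ has argument in $(-\pi,\pi)$, since $\mathrm{Re}(1-\bar bz_1)>0$, so the map multiplies $z_j$ by $u^{1/\alpha_j}$. By (2) it multiplies $\psi$ by $|u|$. It also multiplies $1-|z_1|^2$ by $|u|$. So it preserves (1), and it moves the origin to $(-b,0)$, which tends to the boundary as $|b|\to1$.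

**The simplest case, $n=2$.** Put $t=e^{i\theta}$ in (2): $\psi(e^{i\theta/\alpha}z)=\psi(z)$ for $-\pi<\theta\le\pi$. Iterating, $\psi$ is invariant under all rotations. With $t>0$ we get $\psi(rz)=r^\alpha\psi(z)$ for $r>0$. So $\psi(z)=c|z|^\alpha$ with $c=\psi(1)$, and $c>0$ by boundedness. For $\alpha=2$, $c=1$ this is the ball.

**An example with $n=3$.** Let $\psi(z_2,z_3)=|z_2|^4+|z_3|^4+|z_2^2+z_3^2|^2$ with $\alpha_2=\alpha_3=4$. Every term is multiplied by $|t|$ when $(z_2,z_3)$ is multiplied by $t^{1/4}$, and $\psi\ge|z_2|^4+|z_3|^4$ makes $\{\psi<1\}$ bounded. Here $\psi$ is invariant under joint rotations of $(z_2,z_3)$, but not under separate ones: $\psi(1,1)=6$ and $\psi(1,i)=2$.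

**The question.** Given $n\ge2$ and $k\ge2$, is every bounded domain in $\mathbb C^n$ with $C^k$ boundary and non-compact automorphism group biholomorphic to a domain (1) with $\psi\in C^k$? The question comes from A. V. Isaev and S. G. Krantz, "Finitely smooth Reinhardt domains with non-compact automorphism group", arXiv:math/9606201 (1996). The problem lists as known that in $\mathbb C^2$ there are bounded domains with $C^{1,\beta}$ boundary, for some $0<\beta<1$, with non-compact automorphism group, that are equivalent to no Reinhardt domain, hence to no domain (1). Part 2 of the theorem says that the answer is negative for every pair $(n,k)$, and also for $k=1$. By part 1 it stays negative among pseudoconvex domains. For $n=2$ we have $\Theta(\omega)=2|\omega_1|^{2N}$, so, writing $c$ for $2c$, the example is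
$$|z_1|^2+|z_2|^{2N}+\sqrt{c|z_2|^{2N}+4(\mathrm{Re}\,z_1\bar z_2^{\,N})^2}<1 .$$
The choice $N=3$ answers $(n,k)=(2,2)$. By part 3(b) none of the examples is $C^\infty$, and nothing is claimed about $k=\infty$.

**Definitions and textbook facts.** A *torus* of dimension $d$ in a Lie group is a subgroup isomorphic, as a topological group, to $(S^1)^d$. A domain is *pseudoconvex* if it has a continuous plurisubharmonic exhaustion function, that is, one whose sublevel sets $\{\le C\}$ are compact. A function is $C^{m,1}$ if it is $C^m$ and its $m$-th derivatives are locally Lipschitz. If a circle $\{S_\theta\}$ acts linearly on a complex vector space, the space splits into pieces on which $S_\theta$ acts as $e^{im\theta}$; the integers $m$, with multiplicity, are the *weights*. For example, $S_\theta(a,\omega)=(e^{iN\theta}a,e^{i\theta}\omega)$ on $\mathbb C^n$ has weights $N,1,\dots,1$.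

We use two published facts.

* **(C)** (H. Cartan) For a bounded domain $D$, $\mathrm{Aut}(D)$ is a Lie group acting properly on $D$. Isotropy groups are compact, and the isotropy representation on the tangent space is faithful. The Lie algebra of $\mathrm{Aut}(D)$ is the real Lie algebra of holomorphic vector fields that are complete on $D$.
* **(M)** (Cartan–Iwasawa–Malcev) In a connected Lie group every compact subgroup lies in a maximal compact subgroup, and maximal compact subgroups are connected and conjugate. Together with the conjugacy of maximal tori in compact connected groups: every torus in a connected Lie group lies in a maximal torus, and all maximal tori are conjugate.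

## 3. A two-dimensional torus in the automorphism group of every model domain

The purpose of this section is to find a property that all domains (1) share and that a biholomorphism must preserve.

**Proposition 1.** Let $G$ be a domain (1) with $\psi$ continuous. Then $\mathrm{Aut}(G)$ contains a torus of dimension $\ge2$.

*Proof.* Put $t=e^{i\theta}$, $-\pi<\theta\le\pi$, in (2): $\psi$ is invariant under $z_j\mapsto e^{i\theta/\alpha_j}z_j$ ($j\ge2$). Every real $s$ is a finite sum of numbers in $(-\pi,\pi]$, so $\psi$ is invariant under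
$$\rho_s:\ z_j\mapsto e^{is/\alpha_j}z_j\quad(j\ge2),\qquad s\in\mathbb R .$$
Let $T'$ be the closure of $\{\rho_s:s\in\mathbb R\}$ in the group of diagonal unitary matrices of size $n-1$. It is closed, connected and abelian, so it is a torus. It has dimension $\ge1$, because $s\mapsto\rho_s$ is not constant. Since $\psi$ is continuous, it is invariant under $T'$. The rotations $z_1\mapsto e^{i\theta}z_1$ together with $T'$ give an action of $S^1\times T'$ on $G$ by automorphisms. The action is effective, because distinct diagonal matrices differ on every non-empty open set. So $S^1\times T'$ is a torus of dimension $\ge2$ in $\mathrm{Aut}(G)$. $\square$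

The closure can be larger than a circle: for $\psi=|z_2|^2+|z_3|^{2\sqrt2}$, with $\alpha_2=2$ and $\alpha_3=2\sqrt2$, the curve $(e^{is/2},e^{is/(2\sqrt2)})$ is dense in a two-dimensional torus.

A biholomorphism $f:D\to G$ induces an isomorphism of topological groups $g\mapsto fgf^{-1}$ from $\mathrm{Aut}(D)$ to $\mathrm{Aut}(G)$, and this takes tori to tori. So we look for a bounded domain, as smooth as we like to finite order, with non-compact automorphism group, all of whose tori have dimension $\le1$.

## 4. From weighted homogeneity to pairs of points in the disc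

**Homogeneity under positive scaling only.** The second circle in Proposition 1 came from (2) with $|t|=1$. The first thing to try is to keep (2) for $t>0$ only. Take $n=2$, $\alpha=2$, $\psi(z)=|z|^2+\frac12\mathrm{Re}(z^2)$, so that $\psi(rz)=r^2\psi(z)$ for $r>0$ and $\{\psi<\rho\}$ is the inside of a non-circular ellipse. Try the old lift of the Möbius map, with $-1<t<1$, $t\ne0$:
$$z_1'=\frac{z_1-t}{1-tz_1},\qquad z_2'=\frac{\sqrt{1-t^2}\,z_2}{1-tz_1}.$$
Let $u=|1-tz_1|/(1-tz_1)$. Then
$$1-|z_1'|^2=\frac{(1-t^2)(1-|z_1|^2)}{|1-tz_1|^2},\qquad \psi(z_2')=\frac{1-t^2}{|1-tz_1|^2}\,\psi(uz_2).$$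
So the lift preserves $\{|z_1|^2+\psi(z_2)<1\}$ only if $\psi(z_2)<1-|z_1|^2$ implies $\psi(uz_2)<1-|z_1|^2$: rotation by $u$ must take the ellipse into itself. For $z_1=iy$ with $y\ne0$, the unimodular number $u$ is not real, so $u\neq\pm1$, and this fails. (This shows only that this lift breaks, not that the domain has no other automorphisms.) The obstruction is the *argument* of $1-tz_1$: it varies with $z_1$, and to absorb it $\psi$ must be rotation invariant, which brings the second circle back.

**Two points moved by the same Möbius map.** Let $\Delta$ be the unit disc and, for $-1<t<1$, let $\gamma_t(P)=\dfrac{P-t}{1-tP}$. Move two points $P,Q\in\Delta$ by the same $\gamma_t$. A direct computation gives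
$$\gamma_t(P)-\gamma_t(Q)=\frac{(1-t^2)(P-Q)}{(1-tP)(1-tQ)},\qquad 1-|\gamma_t(P)|^2=\frac{(1-t^2)(1-|P|^2)}{|1-tP|^2}. \tag{3}$$
(For the first: $(P-t)(1-tQ)-(Q-t)(1-tP)=(1-t^2)(P-Q)$.) The difference $P-Q$ now plays the role of the fibre coordinate. Its multiplier still has a varying argument, but by (3) the sets
$$B_c=\Big\{(P,Q)\in\Delta\times\Delta:\ \tfrac c2|P-Q|^2<(1-|P|^2)(1-|Q|^2)\Big\}$$
are invariant, and rotating $P-Q$ while keeping $P+Q$ fixed has no reason to preserve $B_c$. To see the defining function, put $a=\frac12(P+Q)$, $v=\frac12(P-Q)$.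

**Lemma 2.** Let $P=a+v$, $Q=a-v$ and $\kappa\ge0$. Then
$$|P|<1,\ |Q|<1,\ \kappa<(1-|P|^2)(1-|Q|^2)\quad\Longleftrightarrow\quad |a|^2+|v|^2+\sqrt{\kappa+4(\mathrm{Re}\,a\bar v)^2}<1 .$$

*Proof.* Put $m=1-|a|^2-|v|^2$ and $r=2\,\mathrm{Re}(a\bar v)$. Then $1-|P|^2=m-r$ and $1-|Q|^2=m+r$, with product $m^2-r^2$. If the right side holds, then $m>\sqrt{\kappa+r^2}\ge|r|$. So $m\pm r>0$, i.e. $|P|,|Q|<1$, and squaring gives $\kappa<m^2-r^2$. Conversely, $|P|,|Q|<1$ gives $m=\frac12\big((m-r)+(m+r)\big)>0$, and $\kappa+r^2<m^2$ gives $\sqrt{\kappa+r^2}<m$. $\square$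

With $\kappa=\frac c2|P-Q|^2=2c|v|^2$, the domain $B_c$ becomes
$$|a|^2+|v|^2+\sqrt{2c|v|^2+4(\mathrm{Re}\,a\bar v)^2}<1. \tag{4}$$
The term $\mathrm{Re}\,a\bar v$ couples the arguments of $a$ and $v$, as desired.

**The corner along $P=Q$.** The domain (4) is not $C^1$-smooth, and it fails at $(a,v)=(1,0)$. Let $\mathcal R(x,v)=\sqrt{2c|v|^2+4x^2(\mathrm{Re}\,v)^2}$, which is homogeneous of degree $1$ in $v$. For $\eta\ne0$ and small $s>0$ there is a boundary point $(x,s\eta)$ with $x\in(0,1)$, where $x^2+s^2|\eta|^2+s\mathcal R(x,\eta)=1$. It satisfies $x=1-\frac s2\mathcal R(1,\eta)+o(s)$. If the boundary were a $C^1$ hypersurface near $(1,0)$, its tangent space there would contain the limit directions $(-\frac12\mathcal R(1,\eta),\eta)$ and $(-\frac12\mathcal R(1,\eta),-\eta)$. It would contain their sum, a non-zero multiple of $(1,0)$, and hence all $(0,\eta)$. It also contains $(i,0)$, since the points $(e^{i\theta},0)$ are boundary points. So it would be all of $\mathbb C^2$, which is absurd.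

**Branching along $P=Q$.** The corner is there because the square root in (4) is homogeneous of degree only $1$ in $v$. If we substitute $v=\omega_1^N$, it becomes homogeneous of degree $N$ in $\omega_1$, and such a function has $N-1$ continuous derivatives across $\omega_1=0$. The maps $(\gamma_t,\gamma_t)$ lift through this substitution: the multiplier of $v$ in (3) has a holomorphic $N$-th root. For $n=2$ this is $D_{N,c}$.

For $n\ge3$ we add coordinates $\omega_2,\dots,\omega_{n-1}$, multiplied by the same factor as $\omega_1$, and replace $2|\omega_1|^{2N}$ by a function $\Theta(\omega)$ that scales by $|s|^{2N}$. The choice $\sum|\omega_j|^{2N}$ would be bad: with it, $\omega_2\mapsto e^{i\theta}\omega_2$ alone preserves the domain, and with the circle $S$ of Section 7 this gives a two-dimensional torus. The extra term $|\sum\omega_j^N|^2$ in $\Theta$ removes these rotations.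

From here on, $D=D_{N,c}$, with $v=\omega_1^N$, $P=a+\omega_1^N$, $Q=a-\omega_1^N$. Note that
$$\Theta(\omega)>0\ \text{ for }\omega\ne0,\qquad \Theta(s\omega)=|s|^{2N}\Theta(\omega)\ \text{ for } s\in\mathbb C. \tag{5}$$

## 5. Boundedness, connectedness and smoothness of $\partial D_{N,c}$

**Step 1: $D$ is a bounded domain.** $F$ is continuous, so $D$ is open. On $D$ we have $|a|<1$, and $R<1$ gives $c\,\Theta(\omega)<1$, so $\sum|\omega_j|^{2N}<1/c$ and $D$ is bounded. For connectedness we contract to the origin with the weights $(N,1,\dots,1)$. For $0\le s\le1$, by (5),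
$$F(s^Na,s\omega)=s^{2N}(|a|^2+|\omega_1|^{2N})+\sqrt{s^{2N}c\,\Theta(\omega)+4s^{4N}(\mathrm{Re}\,a\overline{\omega_1}^{N})^2}\ \le\ F(a,\omega). \tag{6}$$
So every point of $D$ is joined to $0$ by a path in $D$.

**Step 2: $F\in C^{N-1,1}(\mathbb C^n)$.** Only $R$ needs work, and only along $V=\{\omega=0\}$: for $\omega\neq0$ the radicand is positive, so $R$ is real-analytic there. For $s>0$,
$$R(a,s\omega)=s^N R(a,\omega). \tag{7}$$
Let $\partial R$ be a derivative with $l$ differentiations in the real coordinates of $\omega$ and any number in those of $a$. Differentiating (7), we get $s^l(\partial R)(a,s\omega)=s^N(\partial R)(a,\omega)$, so $\partial R$ is homogeneous of degree $N-l$ in $\omega$. It is bounded for $|\omega|=1$ and $a$ in a compact set, hence $\partial R=O(|\omega|^{N-l})$ locally uniformly in $a$. A derivative of total order $\le N-1$ has $l\le N-1$, so it tends to $0$ at $V$. A derivative of order $N$ is locally bounded off $V$.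

We use an elementary fact: *let $g$ be continuous, zero on $V$, and $C^1$ off $V$, with first derivatives extending continuously by $0$ to $V$; then $g\in C^1$, with zero derivatives on $V$.* Indeed, at a point of $V$ the partial derivatives in the $a$-directions vanish because $g=0$ on $V$. A segment in an $\omega$-coordinate direction leaves $V$ at once, and by the mean value theorem its difference quotient is a value of a first derivative of $g$ at a nearby point off $V$, which tends to $0$. So all partial derivatives exist everywhere and are continuous.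

Now let $m$ run from $0$ to $N-2$. If $R\in C^m$ and all derivatives of order $m$ vanish on $V$ (true for $m=0$), each such derivative satisfies the hypotheses of the fact. So $R\in C^{m+1}$ with derivatives of order $m+1$ vanishing on $V$. Hence $R\in C^{N-1}$.

For the Lipschitz property, let $g$ be a derivative of order $N-1$, and take two points of a ball. If their segment lies in $V$, $g$ vanishes at both ends. Otherwise the segment meets the linear subspace $V$ in at most one point. On each of the (at most two) pieces $g$ is continuous, and off $V$ it is differentiable with derivative bounded by a constant $M$ depending only on the ball. So $|g(x)-g(y)|\le M|x-y|$.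

**Step 3: $\partial D$ is a $C^{N-1,1}$ hypersurface.** We need $dF\ne0$ where $F=1$, and we differentiate along the contraction (6). If $F(a,\omega)=1$ and $\omega\ne0$,
$$\frac{d}{ds}\Big|_{s=1}F(s^Na,s\omega)=2N|a|^2+2N|\omega_1|^{2N}+\frac{Nc\,\Theta+8N(\mathrm{Re}\,a\overline{\omega_1}^{N})^2}{R}>0.$$
If $\omega=0$, then $|a|=1$ and $F(s^Na,0)=s^{2N}$, so the derivative is $2N>0$. Hence $dF\neq0$ on $\{F=1\}$, and $F<1$ for $s<1$ close to $1$, so every point of $\{F=1\}$ is in $\partial D$. Conversely, $\partial D\subset\{F=1\}$ by continuity of $F$. So $\partial D=\{F=1\}$ is a hypersurface of class $C^{N-1,1}$ with $D$ on the side $F<1$.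

## 6. The bidisc description: pseudoconvexity and a non-compact one-parameter group

**Step 1: $D$ in terms of $P$ and $Q$.** Lemma 2 with $\kappa=c\,\Theta(\omega)$ and $v=\omega_1^N$ gives
$$D=\{(a,\omega):\ |P|<1,\ |Q|<1,\ c\,\Theta(\omega)<(1-|P|^2)(1-|Q|^2)\}. \tag{8}$$

**Step 2: $D$ is pseudoconvex.** Let $U=\{|P|<1,\ |Q|<1\}\subset\mathbb C^n$. Since $P,Q$ are polynomials and $-\log(1-|\zeta|^2)$ is subharmonic on $\Delta$, the function
$$\varphi=|a|^2+|\omega|^2-\log(1-|P|^2)-\log(1-|Q|^2)\ \ge0$$
is a continuous plurisubharmonic exhaustion of $U$. The function $\Theta$ is a sum of squared moduli of holomorphic functions, so $\log\Theta$ is plurisubharmonic, and so is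
$$u=\log(c\,\Theta)-\log(1-|P|^2)-\log(1-|Q|^2)\quad\text{on }U .$$
The function $e^u$ is continuous, and $D=\{u<0\}$ by (8). The function $x\mapsto-\log(1-e^x)$ is increasing and convex on $(-\infty,0)$, with limit $0$ at $-\infty$. So $-\log(1-e^u)\ge0$ is continuous and plurisubharmonic on $D$. The sum $\varphi-\log(1-e^u)$ exhausts $D$: where it is $\le C$ we have $\varphi\le C$, a compact subset of $U$, and $e^u\le1-e^{-C}$, a closed condition inside $D$.

**Step 3: lifting the Möbius maps.** We lift $(\gamma_t,\gamma_t)$ to $D$. For $-1<t<1$ let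
$$\Phi_t(a,\omega)=\Big(\tfrac12\big(\gamma_t(P)+\gamma_t(Q)\big),\ \sigma_t\,\omega\Big),\qquad \sigma_t=\frac{(1-t^2)^{1/N}}{(1-tP)^{1/N}(1-tQ)^{1/N}},$$
with principal branches; these are legitimate since $\mathrm{Re}(1-tP)>0$ and $\mathrm{Re}(1-tQ)>0$ on $D$. The map $\Phi_t$ is holomorphic on $D$. By (3) and $P-Q=2v$,
$$(\sigma_t\omega_1)^N=\sigma_t^N v=\tfrac12\big(\gamma_t(P)-\gamma_t(Q)\big),$$
so the image point has coordinates $P'=\gamma_t(P)$, $Q'=\gamma_t(Q)$. By (5) and (3), $\Theta(\omega)$ and $(1-|P|^2)(1-|Q|^2)$ are multiplied by the same positive factor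
$$\frac{(1-t^2)^2}{|1-tP|^2|1-tQ|^2}.$$
By (8), $\Phi_t(D)\subset D$.

**Step 4: $\Phi_t$ is invertible.** The map $\Phi_{-t}\circ\Phi_t$ fixes $P$ and $Q$, hence $a$. It multiplies $\omega$ by a factor whose $N$-th power is
$$\frac{(1-t^2)^2}{(1-tP)(1-tQ)\,(1+t\gamma_t(P))(1+t\gamma_t(Q))}=1,\qquad\text{since } 1+t\gamma_t(P)=\frac{1-t^2}{1-tP}$$
and likewise for $Q$. At a fixed point this factor is an $N$-th root of unity, continuous in $t$, equal to $1$ at $t=0$; so it is $1$. Thus $\Phi_{-t}\circ\Phi_t=\mathrm{id}$ for all $t$, and replacing $t$ by $-t$, $\Phi_t\circ\Phi_{-t}=\mathrm{id}$. Hence $\Phi_t\in\mathrm{Aut}(D)$.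

**Step 5: non-compactness.** $\Phi_t(0)=(-t,0)$ tends to $(\mp1,0)\in\partial D$ as $t\to\pm1$. So the orbit of $0$ is not relatively compact in $D$, and $\mathrm{Aut}(D)$ is non-compact. This completes part 1. $\square$

## 7. Biholomorphisms commuting with the circle $S$

Let
$$S=\{S_\theta\},\qquad S_\theta(a,\omega)=(e^{iN\theta}a,\ e^{i\theta}\omega).$$
The quantities $|a|$, $|\omega_1|$, $\Theta(\omega)$ and $a\overline{\omega_1}^N$ are $S$-invariant, so $F$ is, and $S$ is a circle in $\mathrm{Aut}(D)$. To bound the dimension of *all* tori we do not need the whole automorphism group. By (M) it is enough to know which automorphisms commute with $S$. Commuting with $S$ makes a map polynomial of a very short form, and the boundary near the circle $\{|a|=1,\ \omega=0\}$ then determines it up to finitely many choices.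

**Lemma 3.** Let $f:D_{N,c}\to D_{N,c'}$ be biholomorphic with $f\circ S_\theta=S_\theta\circ f$ for all $\theta$. Then $c=c'$, and $f$ lies in one of finitely many cosets $\{S_\theta\circ g_i:\theta\in\mathbb R\}$ with fixed maps $g_i$. In particular the centralizer $Z(S)$ of $S$ in $\mathrm{Aut}(D_{N,c})$ is a finite union of cosets of $S$.

Write $R,F$ for $D=D_{N,c}$ and $R',F'$ for $D'=D_{N,c'}$.

**Step 1: the form of $f$.** The point $0$ is the only fixed point of $S$ in $D$ and in $D'$, so $f(0)=0$. Expand $f$ in a power series at $0$. A monomial $a^p\omega^q$ is multiplied by $e^{i(Np+|q|)\theta}$ under $S_\theta$. So equivariance allows only $Np+|q|=N$ in the first component and only $Np+|q|=1$ in the others. As $N\ge2$,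
$$f(a,\omega)=(\lambda a+h(\omega),\ L\omega),$$
with $h$ a homogeneous polynomial of degree $N$ and $L$ linear; this holds near $0$, hence on the connected set $D$. Since $N\ge2$, $df(0)=\mathrm{diag}(\lambda,L)$, and this is invertible. Both $D$ and $D'$ meet $\{\omega=0\}$ in the disc $|a|<1$, and $f(a,0)=(\lambda a,0)$, so $|\lambda|\le1$. The map $f^{-1}$ also commutes with $S$, has the same form with $\lambda^{-1}$, and gives $|\lambda^{-1}|\le1$. So $|\lambda|=1$. Composing $f$ with some $S_\theta$, we may and do assume $\lambda=1$. Then $f$ is a polynomial automorphism of $\mathbb C^n$ with inverse $(a,\omega)\mapsto(a-h(L^{-1}\omega),L^{-1}\omega)$. It is a homeomorphism of $\mathbb C^n$ with $f(D)=D'$, so $f(\partial D)=\partial D'$.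

**Step 2: boundary points near the circle $|a|=1$, $\omega=0$.** This step turns $f(\partial D)=\partial D'$ into an identity between $R$ and $R'$. Let $|e|=1$ and $\omega\neq0$. For small $\tau>0$ choose $x=x_\tau\in(0,1)$ with $(xe,\tau^{1/N}\omega)\in\partial D$, that is, using (7),
$$x^2+\tau^2|\omega_1|^{2N}+\tau R(xe,\omega)=1. \tag{9}$$
This is possible: the left side is $<1$ at $x=0$ for small $\tau$, and $>1$ at $x=1$. Since $R(xe,\omega)$ is bounded for $0\le x\le1$, (9) gives $x_\tau\to1$, and then
$$1-x_\tau^2=\tau R(e,\omega)+o(\tau). \tag{10}$$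
The image $(xe+\tau h(\omega),\tau^{1/N}L\omega)$ lies in $\partial D'$:
$$|xe+\tau h(\omega)|^2+\tau^2|(L\omega)_1|^{2N}+\tau R'(xe+\tau h(\omega),L\omega)=1 .$$
Here $|xe+\tau h|^2=x^2+2\tau\,\mathrm{Re}(\bar e h(\omega))+o(\tau)$. Substituting (10) and dividing by $\tau$, in the limit
$$R(e,\omega)=2\,\mathrm{Re}\,(\bar e\,h(\omega))+R'(e,L\omega). \tag{11}$$

**Step 3: $h=0$, and $L$ acts on $\omega_1$ by a root of unity.** $R(e,\omega)$ and $R'(e,L\omega)$ are even in $e$, while $\mathrm{Re}(\bar eh(\omega))$ is odd. So $\mathrm{Re}(\bar eh(\omega))=0$ for all $|e|=1$, i.e. $h=0$. Square $R(e,\omega)=R'(e,L\omega)$ and use, for $|e|=1$,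
$$4(\mathrm{Re}\,e\bar b)^2=2|b|^2+e^2\bar b^2+\bar e^2b^2 .$$
Comparing coefficients of $e^2$ gives $(L\omega)_1^{2N}=\omega_1^{2N}$ as polynomials, so $(L\omega)_1=\varepsilon\omega_1$ with $\varepsilon^{2N}=1$. Then $|(L\omega)_1|=|\omega_1|$, the terms $2|b|^2$ agree, and comparing the constant coefficients gives
$$(L\omega)_1=\varepsilon\omega_1,\quad\varepsilon^{2N}=1,\qquad c\,\Theta(\omega)=c'\,\Theta(L\omega). \tag{12}$$

**Step 4: $L$ is a permutation up to scalars.** Write $\Theta(\omega)=\sum_{j,k}H_{jk}\,\omega_j^N\overline{\omega_k^N}$, where $H$ is the identity plus the all-ones matrix, which is positive definite. The functions $\omega^p\overline{\omega}^q$ are linearly independent, so (12) is an identity of coefficients and remains true with $\overline\omega$ replaced by the conjugate $\overline\eta$ of an independent variable: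
$$c\sum_{j,k}H_{jk}\,\omega_j^N\overline{\eta_k^N}=c'\sum_{j,k}H_{jk}\,(L\omega)_j^N\overline{(L\eta)_k^N}. \tag{13}$$
View both sides as polynomials in $\omega$, with $\eta$ a parameter. The vector $(\overline{\eta_k^N})_k$ takes all values in $\mathbb C^{n-1}$ and $H$ is invertible, so the left sides fill $\mathrm{span}\{\omega_j^N\}$, of dimension $n-1$. The right sides lie in $\mathrm{span}\{(L\omega)_j^N\}$, of dimension $\le n-1$. Hence the two spans coincide, and each $(L\omega)_j^N$ is a combination of the $\omega_k^N$. If the linear form $(L\omega)_j$ had non-zero coefficients $\mu,\nu$ at two coordinates $\omega_i,\omega_k$, its $N$-th power would contain $N\mu^{N-1}\nu\,\omega_i^{N-1}\omega_k$, a mixed monomial because $N\ge2$. So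
$$(L\omega)_j=l_j\,\omega_{\pi(j)},\qquad l_j\ne0,$$
with $\pi$ a permutation since $L$ is invertible. By (12), $\pi(1)=1$ and $l_1=\varepsilon$.

**Step 5: finitely many $L$.** Put $\omega=(1,0,\dots,0)$ in (12). Then $L\omega=(\varepsilon,0,\dots,0)$ and $2c=2c'$, so $c=c'$ and $\Theta\circ L=\Theta$. For $j\ge2$ compare the coefficients of $\omega_1^N\overline{\omega_{\pi(j)}^N}$: on the side of $\Theta$ it is $H_{1\pi(j)}=1$, and on the side of $\Theta\circ L$ it is $H_{1j}\,\varepsilon^N\,\overline{l_j}^{\,N}=\varepsilon^N\,\overline{l_j}^{\,N}$. So $\varepsilon^N\overline{l_j}^{\,N}=1$. There are finitely many choices of $\varepsilon,\pi,l_2,\dots,l_{n-1}$, hence of $f$ with $\lambda=1$. Every $f$ in the lemma is $S_\theta$ composed with one of these. For $c=c'$ this gives the statement on $Z(S)$, which contains $S$. $\square$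

## 8. Maximal tori of $\mathrm{Aut}(D_{N,c})$, and the proof of part 2

**Corollary 4.** $S$ is a maximal torus of the identity component $\mathrm{Aut}(D_{N,c})_0$, and $\mathrm{Aut}(D_{N,c})$ contains no torus of dimension $\ge2$.

*Proof.* By (M), $S$ lies in a maximal torus $T$ of $\mathrm{Aut}(D_{N,c})_0$. Since $T$ is abelian, $T\subset Z(S)$, so by Lemma 3 $T$ is a finite union of cosets of the closed subgroup $S$. Then $S$ is open and closed in the connected group $T$, so $T=S$. Every torus is connected, so it lies in $\mathrm{Aut}(D_{N,c})_0$ and in a maximal torus there; all of these are conjugate to $S$. So every torus has dimension $\le1$. $\square$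

*Proof of part 2.* The first claim is Corollary 4, and the second is Proposition 1. A biholomorphism from $D_{N,c}$ to a domain $G$ of the form (1) would give an isomorphism of topological groups $\mathrm{Aut}(D_{N,c})\cong\mathrm{Aut}(G)$, and the torus of Proposition 1 would appear in $\mathrm{Aut}(D_{N,c})$. This contradicts Corollary 4. With $N=k+1\ge2$, part 1 gives a bounded domain with $C^k$ boundary and non-compact automorphism group. $\square$

The same argument shows that $D_{N,c}$ is not equivalent to any bounded Reinhardt domain: such a domain is invariant under all rotations $z_j\mapsto e^{i\theta_j}z_j$, which form a torus of dimension $n\ge2$.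

## 9. Part 3(a): the parameters $N$ and $c$ are biholomorphic invariants

**Step 1: make $f$ respect the circles.** Let $f:D_{N,c}\to D_{N',c'}$ be biholomorphic, and let $S,S'$ be the corresponding circles. Then $fSf^{-1}$ is a maximal torus of $\mathrm{Aut}(D_{N',c'})_0$, because conjugation by $f$ carries one identity component to the other. It is conjugate to $S'$ by (M) and Corollary 4, so after composing $f$ with an automorphism of $D_{N',c'}$ we may assume $fSf^{-1}=S'$. The only continuous automorphisms of the circle group are $\theta\mapsto\pm\theta$, so $fS_\theta f^{-1}=S'_{\pm\theta}$ with a fixed sign.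

**Step 2: compare weights.** $f(0)$ is fixed by $S'$, so $f(0)=0$. Differentiating $fS_\theta=S'_{\pm\theta}f$ at $0$ shows that $df(0)$ intertwines the representation with weights $(N,1,\dots,1)$ and the one with weights $\pm(N',1,\dots,1)$. All the weights $N,1,\dots,1$ are positive, so the sign is $+$, and then $N=N'$.

**Step 3: apply Lemma 3.** Now $fS_\theta=S_\theta f$ for all $\theta$, and Lemma 3 gives $c=c'$. For each $(n,k)$ the domains $D_{N,c}$ with $N\ge k+1$ and $c>0$ are therefore uncountably many pairwise inequivalent examples. $\square$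

## 10. Part 3(b): $\partial D_{N,c}$ is not of class $C^N$

**Step 1: a graph over the tangent space.** Suppose $\partial D$ is $C^N$ near $(1,0)$. By Section 5 the first derivatives of $R$ vanish at $(1,0)$ (here $N\ge2$), so the tangent space there is $\{\mathrm{Re}\,da=0\}$. Hence near $(1,0)$ $\partial D$ is a graph $\mathrm{Re}\,a=X(\mathrm{Im}\,a,\omega)$ with $X\in C^N$ and $X(0,0)=1$.

**Step 2: the Taylor expansion of $X(0,\cdot)$.** For $x=X(0,\omega)$ we have $x^2+|\omega_1|^{2N}+R(x,\omega)=1$. As $\omega\to0$, $x\to1$. By (7), $R(x,\omega)=|\omega|^NR(x,\omega/|\omega|)=R(1,\omega)+o(|\omega|^N)$, because $R(x,\cdot)\to R(1,\cdot)$ uniformly on the unit sphere. So $1-x^2=R(1,\omega)+o(|\omega|^N)$, which is $O(|\omega|^N)$. Dividing by $1+x\to2$,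
$$X(0,\omega)=1-\tfrac12R(1,\omega)+o(|\omega|^N).$$
By Taylor's formula, $X(0,\omega)=\sum_{m\le N}T_m(\omega)+o(|\omega|^N)$ with $T_m$ a homogeneous real polynomial of degree $m$ in $\mathrm{Re}\,\omega,\mathrm{Im}\,\omega$. Replace $\omega$ by $s\omega$ and compare powers of $s\to0^+$: $T_0=1$, $T_m=0$ for $0<m<N$, and $T_N=-\frac12R(1,\cdot)$. So $R(1,\cdot)$ is a polynomial.

**Step 3: contradiction by counting zeros.** Restricting to $\omega=(e^{i\varphi},0,\dots,0)$ gives a trigonometric polynomial $q$ with
$$q(\varphi)^2=2c+4\cos^2N\varphi=2c+2+2\cos2N\varphi .$$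
With $w=e^{i\varphi}$, the Laurent polynomial $w^{2N}+w^{-2N}+2c+2$ is the square of a Laurent polynomial. With $W=w^{2N}$, its zeros in $\mathbb C^*$ are given by $W^2+(2c+2)W+1=0$. The discriminant is $(2c+2)^2-4>0$, so there are two distinct roots $W$, both non-zero. Each has $2N$ distinct $2N$-th roots, and all these $4N$ zeros in $w$ are simple. But the zeros of a square in $\mathbb C^*$ have even multiplicity, a contradiction. $\square$

## 11. Part 3(c): $\dim\mathrm{Aut}(D_{N,c})=3$ for $N\ge3$

Let $N\ge3$. Let $\mathfrak g$ be the Lie algebra of $\mathrm{Aut}(D)$, i.e. the holomorphic vector fields complete on $D$, and let $I$ be the isotropy group of $0$. A field in $\mathfrak g$ lies in $\mathrm{Lie}(I)$ exactly when it vanishes at $0$.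

**Step 1: the isotropy group.** We show that the identity component $I_0$ equals $S$. By (C), $I$ is compact. The circle $S$ lies in $I_0$ and is a maximal torus there by Corollary 4. A compact connected Lie group with maximal torus of dimension one is a circle or is isomorphic to $SU(2)$ or $SO(3)$. In the last two cases some element of the group conjugates each element of the maximal torus to its inverse: in $SU(2)$ the matrix with rows $(0,1)$ and $(-1,0)$ does this for the diagonal torus, and $SO(3)$ is a quotient of $SU(2)$. Then the weights of $S$ on the representation $T_0D=\mathbb C^n$ would be symmetric under change of sign. They are $N,1,\dots,1>0$. So $I_0=S$.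

**Step 2: decompose $\mathfrak g$ by weights.** The circle acts on $\mathfrak g$ by $X\mapsto (S_\theta)_*X$, and evaluation $X\mapsto X(0)$ is an $S$-equivariant real-linear map $\mathfrak g\to\mathbb C^n$ with kernel $\mathfrak s=\mathrm{Lie}(S)$. On $\mathbb C^n$ the circle acts with weight $N$ on $\mathbb C\partial_a$ and weight $1$ on $\bigoplus_j\mathbb C\partial_{\omega_j}$, and $N\ne1$. By complete reducibility
$$\mathfrak g=\mathfrak s\oplus\mathfrak g_N\oplus\mathfrak g_1,$$
where evaluation embeds $\mathfrak g_N$ into $\mathbb C\partial_a$ and $\mathfrak g_1$ into $\bigoplus_j\mathbb C\partial_{\omega_j}$.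

**Step 3: $\dim_{\mathbb R}\mathfrak g_N=2$.** First, $s\mapsto\Phi_{\tanh s}$ is a one-parameter group. The maps $\Phi_{\tanh s}\circ\Phi_{\tanh s'}$ and $\Phi_{\tanh(s+s')}$ act in the same way on $P$ and $Q$, because $\gamma_{\tanh s}\circ\gamma_{\tanh s'}=\gamma_{\tanh(s+s')}$. Their factors on $\omega$ are non-zero and have equal $N$-th powers: when $P\ne Q$ both powers equal the quotient of the new $P-Q$ by the old one, by (3), and when $P=Q$ use continuity. The quotient of the two factors at a given point is an $N$-th root of unity, continuous in $(s,s')$ and equal to $1$ at $(0,0)$, so it is $1$. The generator of this group is a field in $\mathfrak g$ with value $\frac{d}{ds}\big|_0(-\tanh s,0)=(-1,0)$ at $0$. So the image of $\mathfrak g$ in $\mathbb C^n$ contains a non-zero vector of $\mathbb C\partial_a$, and hence the image of $\mathfrak g_N$ does. This image is invariant under multiplication by all $e^{iN\theta}$, so it is all of $\mathbb C\partial_a$.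

**Step 4: the shape of a field in $\mathfrak g_1$.** It remains to prove $\mathfrak g_1=0$. Let $X\in\mathfrak g_1$. The image of $\mathfrak g_1$ in $\mathbb C^{n-1}$ is invariant under all $e^{i\theta}$, hence under $i$. Let $J$ be the corresponding operator on $\mathfrak g_1$, so that $J^2=-1$ and $(S_\theta)_*X=\cos\theta\,X+\sin\theta\,JX$. The map $(S_\theta)_*$ is complex linear on holomorphic fields, so
$$(S_\theta)_*(X-iJX)=e^{i\theta}(X-iJX),\qquad (S_\theta)_*(X+iJX)=e^{-i\theta}(X+iJX).$$
So $X$ is half the sum of a field multiplied by $e^{i\theta}$ and a field multiplied by $e^{-i\theta}$. Since $(S_\theta)_*$ multiplies $a^p\omega^q\partial_a$ by $e^{i(N-Np-|q|)\theta}$ and $a^p\omega^q\partial_{\omega_j}$ by $e^{i(1-Np-|q|)\theta}$, the possible terms are as follows.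

* For $e^{i\theta}$: in $\partial_a$, $Np+|q|=N-1$, so $p=0$, $|q|=N-1$; in $\partial_{\omega_j}$, $Np+|q|=0$, a constant.
* For $e^{-i\theta}$: in $\partial_a$, $Np+|q|=N+1$, so $(p,|q|)=(1,1)$ or $(0,N+1)$; in $\partial_{\omega_j}$, $Np+|q|=2$, so $p=0$, $|q|=2$, because $N\ge3$.

Hence, near $0$ and then on $D$ by the identity theorem,
$$X=\big(p(\omega)+a\,\ell(\omega)+q(\omega)\big)\partial_a+\sum_j\big(c_j+Q_j(\omega)\big)\partial_{\omega_j},$$
with $p,\ell,q,Q_j$ homogeneous polynomials of degrees $N-1$, $1$, $N+1$, $2$, and constants $c_j\in\mathbb C$.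

**Step 5: $X$ is tangent to $\partial D$.** We claim $\mathrm{Re}(XF)=0$ on $\partial D$, where $XF$ is $X$ applied to $F$ through the derivatives $F_a,F_{\omega_j}$. Along the flow of $X$, $\frac{d}{dt}F=2\,\mathrm{Re}(XF)$. Suppose $\mathrm{Re}(XF)>0$ at some $b\in\partial D$; if it is negative, use $-X$. Then $\mathrm{Re}(XF)>\delta>0$ on a neighborhood of $b$, in which all trajectories of the polynomial field $X$ starting near $b$ stay for a common time $\epsilon>0$. Start at $z\in D$ near $b$ with $F(z)>1-\delta\epsilon$. At time $\epsilon$ we have $F>1$, so the trajectory has left $D$, contradicting completeness of $X$ on $D$.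

**Step 6: expansion at the boundary points of (9).** Evaluate at $(x_\tau e,\tau^{1/N}\omega)$ with $|e|=1$, $\omega\ne0$. The derivative $R_a$ is homogeneous of degree $N$ in $\omega$ and $R_{\omega_j}$ of degree $N-1$, so there
$$F_a=x_\tau\bar e+O(\tau),\qquad F_{\omega_j}=\tau^{1-1/N}R_{\omega_j}(x_\tau e,\omega)+O(\tau^{2-1/N}),$$
where the last error is the derivative of $|\omega_1|^{2N}$. The coefficients of $X$ there are
$$\tau^{1-1/N}p(\omega)+x_\tau e\,\tau^{1/N}\ell(\omega)+\tau^{1+1/N}q(\omega)\qquad\text{and}\qquad c_j+\tau^{2/N}Q_j(\omega).$$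
Multiplying out, and using $2-\frac1N\ge1+\frac1N$,
$$XF=x_\tau^2\,\tau^{1/N}\ell(\omega)+\tau^{1-1/N}\Big(x_\tau\bar e\,p(\omega)+\sum_jc_jR_{\omega_j}(x_\tau e,\omega)\Big)+O(\tau^{1+1/N}).$$
Since $N\ge3$, $\frac1N<1-\frac1N$. Take real parts, divide by $\tau^{1/N}$ and let $\tau\to0$: $\mathrm{Re}\,\ell(\omega)=0$ for all $\omega$. The form $\ell$ is complex linear, so $\ell=0$. Now divide by $\tau^{1-1/N}$ and let $\tau\to0$:
$$\mathrm{Re}\Big(\bar e\,p(\omega)+\sum_jc_jR_{\omega_j}(e,\omega)\Big)=0 .$$

**Step 7: $\mathfrak g_1=0$.** In the last identity the first term is odd in $e$ and the second is even, so $\mathrm{Re}\sum_jc_jR_{\omega_j}(e,\omega)=0$ for all $|e|=1$, $\omega\ne0$. If $\mathbf c=(c_j)\ne0$, put $\omega=s\mathbf c$ with $s>0$. Using (7),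
$$0=2\,\mathrm{Re}\sum_jc_jR_{\omega_j}(e,s\mathbf c)=\frac{d}{ds}R(e,s\mathbf c)=Ns^{N-1}R(e,\mathbf c)>0,$$
a contradiction. So $\mathbf c=0$. Since $p,q,\ell,Q_j$ vanish at $\omega=0$, $X(0)=0$, and because evaluation at $0$ is injective on $\mathfrak g_1$, $X=0$.

Hence $\dim\mathrm{Aut}(D_{N,c})=\dim\mathfrak s+\dim\mathfrak g_N=1+2=3$. $\square$
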